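# Quasiconformal extension of harmonic mappings in uniform domains

## 1. A pencil of holomorphic functions whose parameter passes the unit circle

Let $h,g$ be holomorphic in a domain $\Omega\subset\mathbb C$ and let $f=h+\bar g$. Fix $R>0$ and form the pencil
$$h+\eta g,\qquad |\eta|\le R .$$
Its members are holomorphic, so univalence criteria for holomorphic functions apply to each of them. The pencil also knows about $f$: if $f(z)=f(z')$ with $z\ne z'$, then $\Delta h=-\overline{\Delta g}$ for the differences $\Delta h=h(z)-h(z')$, $\Delta g=g(z)-g(z')$, so $\Delta h+\eta\Delta g=0$ for some $|\eta|=1$. Hence injectivity of the members with $|\eta|=1$ gives injectivity of $f$. If $R>1$ we get much more.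

We recall that a $K$-quasiconformal ($K$-qc) map is a sense-preserving homeomorphism $F$ that is absolutely continuous on lines, with $|DF|^2\le KJ_F$ almost everywhere; here $|DF|=|F_z|+|F_{\bar z}|$, $J_F=|F_z|^2-|F_{\bar z}|^2$, and the inequality means $|F_{\bar z}|\le\frac{K-1}{K+1}|F_z|$. Kirszbraun's theorem says that a $\kappa$-Lipschitz map from a subset of $\mathbb C$ to $\mathbb C$ extends to a $\kappa$-Lipschitz map $\mathbb C\to\mathbb C$.

**Lemma 1.** Let $R>1$ and suppose that $h+\eta g$ is injective in $\Omega$ for every $|\eta|\le R$. Put $\kappa=1/R<1$. Then $f=G\circ h$ in $\Omega$, where $G$ is a $\frac{1+\kappa}{1-\kappa}$-qc homeomorphism of $\mathbb C$.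

**Step 1: $g$ is a contraction of $h$.** Taking $\eta=0$, $h$ is injective. For $z\ne z'$ the number $\Delta h+\eta\Delta g$ does not vanish for any $|\eta|\le R$, so $|\Delta h|>R|\Delta g|$. That is, $\psi=g\circ h^{-1}$ is $\kappa$-Lipschitz on $h(\Omega)$.

**Step 2: extend and add the identity.** By Kirszbraun, $\overline\psi$ extends to a $\kappa$-Lipschitz $\Psi:\mathbb C\to\mathbb C$. Put $G=\mathrm{id}+\Psi$. On $\Omega$ we have $G\circ h=h+\overline{\psi\circ h}=h+\bar g=f$. Moreover
$$(1-\kappa)|w-w'|\le|G(w)-G(w')|\le(1+\kappa)|w-w'| ,$$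
so $G$ is injective and proper. By invariance of domain its image is open; it is also closed, so $G$ is a homeomorphism of $\mathbb C$. The homotopy $\mathrm{id}+t\Psi$, $0\le t\le1$, satisfies $|w+t\Psi(w)|\ge(1-\kappa)|w|-|\Psi(0)|$, so it is uniformly proper, the degree is constant, and $G$ is sense-preserving.

**Step 3: the dilatation of $G$.** $G$ is Lipschitz, hence absolutely continuous on lines and differentiable a.e. At points of differentiability $|\Psi_w|+|\Psi_{\bar w}|\le\kappa$, so with $x=|\Psi_w|\in[0,\kappa]$,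
$$\frac{|G_{\bar w}|}{|G_w|}\le\frac{\kappa-x}{1-x}\le\kappa ,$$
the last inequality being $\kappa x\le x$. $\square$

The value $R=1$ is not enough. For $f(z)=z+\frac12\bar z^2$ in the unit disk $\mathbb D$, $h+\eta g=z+\frac\eta2z^2$ and the difference of two values is $(z-z')(1+\frac\eta2(z+z'))$, which is nonzero for $|\eta|\le1$ since $|z+z'|<2$. So the pencil is injective for $|\eta|\le1$, but $|f_{\bar z}|/|f_z|=|z|\to1$ at the boundary, and $f$ is not $K$-qc in $\mathbb D$ for any $K$.

Here is what the pencil is for. A theorem of Astala and Heinonen states that in a uniform domain $D$, every analytic function with sufficiently small Schwarzian derivative extends quasiconformally to $\overline{\mathbb C}$. The question of these notes, posed in Iason Efraimidis, "Quasiconformal extension for harmonic mappings on finitely connected domains", arXiv:2101.09561 (2021), is whether the same holds for harmonic mappings with dilatation bounded away from $1$. Lemma 1 turns a statement about $f$ into statements about holomorphic functions. We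 shall see that it cannot be applied on $D$ itself, and we shall have to work on well-chosen pieces of $D$ and then assemble.

## 2. The harmonic Schwarzian, the hyperbolic metric, uniform domains

**Harmonic mappings.** Let $f$ be harmonic (complex-valued) in a domain. We put $J_f=|f_z|^2-|f_{\bar z}|^2$, and assume that $f$ is locally univalent, i.e. $J_f\ne0$. The dilatation is $\omega=\overline{f_{\bar z}}/f_z$. On simply connected pieces $f=h+\bar g$ with $h'=f_z$, $g'=\overline{f_{\bar z}}$ holomorphic, and $\omega=g'/h'$. If $\sup|\omega|=d<1$, then $f_z\neq0$, $J_f>0$ ($f$ is sense-preserving), $\omega$ is holomorphic, and $|Df|^2\le KJ_f$ with $K=\frac{1+d}{1-d}$.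

**Schwarzian.** In the sense of Hernández and Martín,
$$S_f=\rho_{zz}-\tfrac12(\rho_z)^2,\qquad\rho=\log J_f .$$
For holomorphic $f$ one has $\rho_z=f''/f'$ and this is the classical Schwarzian. For sense-preserving $f=h+\bar g$ write $P=\rho_z$, $P_h=h''/h'$ and $k=|\omega'|^2/(1-|\omega|^2)^2$. Since $\rho=\log|h'|^2+\log(1-|\omega|^2)$,
$$P=P_h-\frac{\omega'\bar\omega}{1-|\omega|^2},\qquad P_z=S_f+\tfrac12P^2,\qquad P_{\bar z}=-k. \tag{1}$$
Two consequences will be used.

First, if $\omega(0)=0$, then
$$P(0)=P_h(0),\qquad S_f(0)=S_h(0), \tag{2}$$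
because the $z$-derivative of $\omega'\bar\omega/(1-|\omega|^2)$ still contains the factor $\bar\omega$.

Second,
$$S_{f+\epsilon\bar f}=S_f\quad(|\epsilon|<1), \tag{3}$$
because the real-linear map $w\mapsto w+\epsilon\bar w$ has Jacobian $1-|\epsilon|^2$, which changes $\rho$ by a constant.

**Hyperbolic metric.** If $\overline{\mathbb C}\setminus D$ has at least three points and $\pi:\mathbb D\to D$ is a universal covering, $\lambda_D$ is defined by $\lambda_D(\pi(z))|\pi'(z)|=\lambda_{\mathbb D}(z)=1/(1-|z|^2)$. We use the norm $\|S_f\|_D=\sup_D\lambda_D^{-2}|S_f|$. With $d_\Omega(z)=\operatorname{dist}(z,\partial\Omega)$ and $B(x,r)$ an open disk, the textbook facts are the following.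

* If $\Omega\subset D$ then $\lambda_D\le\lambda_\Omega$; and $\lambda_{B(z,\delta)}(z+\delta\zeta)=\delta^{-1}\lambda_{\mathbb D}(\zeta)$.
* Koebe: if $\Omega\subsetneq\mathbb C$ is simply connected, then $\lambda_\Omega\ge1/(4d_\Omega)$.
* In the punctured disk $0<|\zeta|<1$ one has $\lambda(\zeta)=\big(2|\zeta|\log\frac1{|\zeta|}\big)^{-1}$ (use the covering $s\mapsto e^s$ of the left half-plane, whose density is $1/(2|\operatorname{Re}s|)$).

If $f_1(\zeta)=f(z+\delta\zeta)$ with $B=B(z,\delta)\subset D$, then $S_{f_1}(\zeta)=\delta^2S_f(z+\delta\zeta)$. The first fact gives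
$$\|S_{f_1}\|_{\mathbb D}=\|S_f\|_{B}\le\|S_f\|_D . \tag{4}$$

**Uniform domain.** A domain $D\subset\mathbb C$ is uniform if there are $a,b>0$ such that any $z_1,z_2\in D$ are joined by an arc $\gamma\subset D$ with
$$\ell(\gamma)\le a|z_1-z_2|,\qquad\min_{j=1,2}\ell(\gamma_j)\le b\operatorname{dist}(z,\partial D)\quad(z\in\gamma),$$
where $\gamma_1,\gamma_2$ are the components of $\gamma\setminus\{z\}$ and $\ell$ is length.

*Example.* The upper half-plane is uniform with $a=3$, $b=\frac32$. Let $t=|z_1-z_2|$. If $\operatorname{Re}z_1\ne\operatorname{Re}z_2$, go vertically from $z_1$ to $z_1+it$, straight to $z_2+it$, and down to $z_2$. The length is $3t$. At $z_1+is$ the shorter piece has length at most $s\le\operatorname{Im}(z_1+is)$, similarly on the other vertical side, and on the middle segment $\operatorname{Im}\ge t$ while the shorter piece is at most $\frac32t$. If $\operatorname{Re}z_1=\operatorname{Re}z_2$, the segment works. The strip $|\operatorname{Im}z|<1$ is not uniform: for $z_2=z_1+N$, the midpoint of any joining arc has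 both halves of length at least $N/2$ and distance at most $1$ to the boundary, so $N/2\le b$.

**Theorem A.** Let $D\subset\mathbb C$ be uniform with constants $a,b$, with $\overline{\mathbb C}\setminus D$ containing at least three points. There is $c=c(a,b)>0$ such that every locally univalent harmonic $f$ in $D$ with $\|S_f\|_D\le c$ and $d:=\sup_D|\omega|<1$ is injective and is the restriction to $D$ of a $K^*$-qc homeomorphism of $\overline{\mathbb C}$, where $K^*=K^*(a,b,d)$.

So the answer to the question is yes, and $c$ depends neither on $f$ nor on $\sup|\omega|$.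

**Addendum B.** (i) The hypothesis on $\omega$ is necessary: if a sense-preserving $f$ with $\|S_f\|_D\le c$ has a qc extension, then $\sup_D|\omega|<1$. So for sense-preserving $f$ with $\|S_f\|_D\le c$, a qc extension exists if and only if $\sup_D|\omega|<1$. (ii) Uniformity is not necessary in general: there is a non-uniform $D$ such that every locally univalent harmonic $f$ in $D$ with $\|S_f\|_D<\infty$ and $\sup|\omega|<1$ has a qc extension.

## 3. Constant dilatation, and the map $z+\frac{\varepsilon}{2}\bar z^2$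

*Constant dilatation.* Suppose $\omega\equiv\omega_0$ with $|\omega_0|<1$. Put $\phi=f-\overline{\omega_0}\,\bar f$. Then $\phi_{\bar z}=f_{\bar z}-\overline{\omega_0f_z}=0$, so $\phi$ is holomorphic, and $S_\phi=S_f$ by (3). Solving for $f$,
$$f=\frac{\phi+\overline{\omega_0}\,\overline\phi}{1-|\omega_0|^2}. \tag{5}$$
So $f$ is $\phi$ followed by a real-linear map, which is qc on $\overline{\mathbb C}$. In this case the theorem of Astala and Heinonen applied to $\phi$ answers the question, with their constant. All the difficulty is in the variation of $\omega$.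

*A map with varying dilatation.* In $\mathbb D$ let $f=z+\frac\varepsilon2\bar z^2$, $0<\varepsilon<1$. Then $h=z$, $g=\frac\varepsilon2z^2$, $\omega=\varepsilon z$, $J_f=1-\varepsilon^2|z|^2$,
$$P=-\frac{\varepsilon^2\bar z}{1-\varepsilon^2|z|^2},\qquad S_f=P_z-\tfrac12P^2=-\frac32\,\frac{\varepsilon^4\bar z^2}{(1-\varepsilon^2|z|^2)^2},\qquad\|S_f\|_{\mathbb D}\le\tfrac32\varepsilon^4 ,$$
the last because $1-|z|^2\le1-\varepsilon^2|z|^2$. The pencil is $z+\frac{\eta\varepsilon}2z^2$. The factorization $(z-z')(1+\frac{\eta\varepsilon}2(z+z'))$ shows that a member is injective exactly when $|\eta|\le1/\varepsilon$. So Lemma 1 applies with $R=1/\varepsilon>1$. Finally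
$$S_{h+\eta g}=-\frac32\,\frac{\eta^2\varepsilon^2}{(1+\eta\varepsilon z)^2},\qquad S_{h+\eta g}(0)=-\tfrac32\eta^2\varepsilon^2,\qquad S_f(0)=0 .$$
Hence $S_{h+\eta g}$ at a point is not controlled by $S_f$ at that point. Any estimate of the pencil must use $S_f$ on a whole disk.

## 4. Holes and punctures: why the pencil is used only on quasidisks

The direct plan is to show that $\|S_{h+\eta g}\|_D$ is small for $|\eta|\le R$, some $R>1$, apply Astala–Heinonen to each member, and then apply Lemma 1 on $D$. It stops at two points.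

First, $h$ and $g$ need not exist on $D$. Take $f(z)=z+2\varepsilon\log|z|$ in $1<|z|<2$, $0<\varepsilon<\frac12$. Here $f_z=1+\varepsilon/z$, $f_{\bar z}=\varepsilon/\bar z$, and $|\omega|\le\varepsilon/(1-\varepsilon)<1$. In any decomposition $h'=f_z$, and $\oint f_z\,dz=2\pi i\varepsilon\neq0$ around the hole, so $h$ is not single-valued.

Second, the estimate we can prove is local. On a disk $B(z,\delta)$ with $\delta=d_D(z)$ we shall get $\delta^2|S_{h+\eta g}(z)|\le\varepsilon$. To turn this into a bound for $\lambda_D^{-2}|S_{h+\eta g}|$ one needs $\lambda_D\ge\mathrm{const}/d_D$. This holds in simply connected domains by Koebe, but it fails at an isolated boundary point: in the punctured disk $|\zeta|\lambda(\zeta)=1/(2\log\frac1{|\zeta|})\to0$.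

Both troubles vanish on a simply connected subdomain of $D$. If the subdomain is a quasidisk, a classical injectivity criterion is available on it. If its closure is in $D$ and two prescribed points $z_1,z_2$ lie on its boundary, it lets us compare $f(z_1)$ and $f(z_2)$. This will prove injectivity. It also extends $f$ from each such quasidisk, but the extension depends on the quasidisk, so it is not yet an extension of $f$ from $D$. What survives uniformly is geometry: the image $f(D)$ is again uniform. From that we prove that $f$ distorts cross-ratios in a controlled way, and this is enough to carry $f$ to $\partial D$ and to fill each complementary component separately.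

## 5. Definitions and textbook results

A $K$-quasidisk is the image of $\mathbb D$ under a $K$-qc homeomorphism of $\overline{\mathbb C}$; a closed $K$-quasidisk is its closure. *Example:* the rhombus $\{|x|+|y|/\kappa<1\}$, $0<\kappa\le1$, is a quasidisk with constant depending on $\kappa$. Indeed $(x,y)\mapsto(x,\kappa y)$ is $1/\kappa$-qc and carries the square $\{|x|+|y|<1\}$ to it, while $w\mapsto(|x|+|y|)\,w/|w|$ is a bilipschitz map of $\mathbb C$ with absolute constant which carries the square onto $\mathbb D$.

For distinct points put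
$$\tau=\tau(p,q,r,s)=\frac{|p-q||r-s|}{|p-r||q-s|},$$
factors containing $\infty$ being cancelled, and let $\tau'$ be the same ratio for the image points. Note $\tau(p,r,q,s)=1/\tau(p,q,r,s)$. In what follows $\theta,\eta:[0,\infty)\to[0,\infty)$ denote increasing homeomorphisms with value at least $1$ at $1$ (no confusion with the parameter of the pencil will arise). A map is $\theta$-quasi-Möbius if $\tau'\le\theta(\tau)$ always, and $\theta$-quasisymmetric (qs) if
$$\frac{|p'-q'|}{|p'-r'|}\le\theta\Big(\frac{|p-q|}{|p-r|}\Big)\qquad(p,q,r\text{ distinct}).$$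
We call $p$ the center. Since $\theta(1)\ge1$ the inequality also holds trivially if $q=r\ne p$. *Examples:* Möbius maps are quasi-Möbius with $\theta(t)=t$; an $L$-bilipschitz map is qs with $\theta(t)=L^2t$.

A domain $G\subset\overline{\mathbb C}$ is $C$-LLC if for all $x\in\mathbb C$, $r>0$, points of $G\cap\overline B(x,r)$ can be joined in $G\cap\overline B(x,Cr)$ and points of $G\setminus B(x,r)$ can be joined in $G\setminus B(x,r/C)$. *Example:* the strip $|\operatorname{Im}z|<1$ is not $C$-LLC for any $C$: for $N\geq C$ the points $\pm N$ cannot be joined in the strip outside $B(0,N/C)$, because this disk contains the cross-cut $\operatorname{Re}z=0$.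

We use the following results.

* (F1) Gehring–Osgood (J. Analyse Math. 36, 1979): in a uniform domain any two points are joined by a quasihyperbolic geodesic, and quasihyperbolic geodesics satisfy the two uniformity inequalities with constants $a_1,b_1$ depending only on $a,b$.
* (F2) MacManus (J. Anal. Math. 66, 1995): a bilipschitz map of a subset of a line into $\mathbb C$ extends to a bilipschitz self-map of $\mathbb C$, with constant depending only on the given one.
* (F3) Ahlfors (Acta Math. 109, 1963; Lehto, *Univalent Functions and Teichmüller Spaces*, Ch. II): there is $c_0(K)>0$ such that a locally injective meromorphic $\varphi$ in a $K$-quasidisk $\Omega$ with $\|S_\varphi\|_\Omega\le c_0(K)$ is injective.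
* (F4) Słodkowski's extended $\lambda$-lemma: let $E\subset\overline{\mathbb C}$ and let $\Phi_t:E\to\overline{\mathbb C}$, $|t|<\varrho$, be injective, holomorphic in $t$ for each fixed point of $E$, with $\Phi_0=\mathrm{id}$ (a holomorphic motion). Then each $\Phi_t$ extends to a qc homeomorphism of $\overline{\mathbb C}$ with dilatation at most $\frac{1+|t|/\varrho}{1-|t|/\varrho}$.
* (F5) Martio–Sarvas (1979): bounded $K$-quasidisks are uniform with constants depending only on $K$.
* (F6) Gehring (see Gehring–Hag, *The Ubiquitous Quasidisk*): a simply connected domain in $\overline{\mathbb C}$ with non-degenerate complement which is $C$-LLC is a $K(C)$-quasidisk.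
* (F7) Beurling–Ahlfors: an increasing homeomorphism $g$ of $\mathbb R$ with $M^{-1}\le\frac{g(x+t)-g(x)}{g(x)-g(x-t)}\le M$ for all $x\in\mathbb R$, $t>0$, extends to a homeomorphism of the closed upper half-plane which is $K(M)$-qc inside.
* (F8) $K$-qc homeomorphisms of $\overline{\mathbb C}$ are $\theta_K$-quasi-Möbius (Väisälä, *Quasimöbius maps*).
* (F9) The metric definition of quasiconformality (Väisälä, LNM 229, Thm 34.1): a sense-preserving homeomorphism of $\mathbb C$ whose linear dilatation $\limsup_{r\to0}\frac{\max_{|y-x|=r}|F(y)-F(x)|}{\min_{|y-x|=r}|F(y)-F(x)|}$ is bounded is qc, with constant depending only on the bound.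

## 6. The pencil in a disk: from $S_f$ to $S_{h+\eta g}$

Throughout this section $f=h+\bar g$ is harmonic, sense-preserving and locally univalent in $\mathbb D$. The aim is a bound for the Schwarzian of the pencil at the center. The bound must hold for all $|\eta|\le R_d$ with $R_d>1$, yet the smallness required of $S_f$ must not depend on $d$. The choice is
$$R_d=\frac{2+d}{1+2d}\qquad(0\le d<1).$$
Note that $R_d>1$, and that $dR_d<1$ because $d(2+d)<1+2d$.

**Lemma 2.** If $\|S_f\|_{\mathbb D}\le1$, then $|P(0)|<17$, and $|P|\le34$ on $|z|<\frac12$.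

**Step 1: a Riccati equation for $1/P$.** On $|z|\le\frac12$, $|S_f|\le\lambda_{\mathbb D}^2\le\frac{16}9<2$, and Schwarz–Pick gives $k\le(1-|z|^2)^{-2}<2$. Suppose $M:=|P(0)|\ge17$. Where $P\ne0$, (1) shows that $Q=1/P$ satisfies
$$Q_z=-\tfrac12-S_fQ^2,\qquad Q_{\bar z}=kQ^2 .$$
So $Q$ wants to behave like $Q(0)-z/2$, which has a zero at $2Q(0)$, a point of modulus $2/M$. But $Q=1/P$ has no zeros. The next steps make this a contradiction.

**Step 2: $P\ne0$ on $|z|\le r$, where $r=4/M<\frac12$.** Fix a direction $e^{i\vartheta}$ and let $I$ be the set of $s\in[0,r]$ with $|P(te^{i\vartheta})|\ge M/4$ for all $t\in[0,s]$. It is a closed interval containing $0$. Let $s\in I$, $z=se^{i\vartheta}$. On $[0,z]$ we have $|Q|\le4/M$, and the derivative of $Q$ along the ray is $e^{i\vartheta}Q_z+e^{-i\vartheta}Q_{\bar z}$, which differs from $-\frac12e^{i\vartheta}$ by at most $4|Q|^2\le4\cdot16/M^2$. Integrating,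
$$\Big|Q(z)-Q(0)+\frac z2\Big|\le r\cdot\frac{64}{M^2}=\frac{256}{M^3}. \tag{6}$$
Hence $|Q(z)|\le\frac1M+\frac2M+\frac{256}{M^3}<\frac4M$, since $M^2>256$. So $|P(z)|>M/4$ strictly, $I$ is open in $[0,r]$, and $I=[0,r]$. As $\vartheta$ was arbitrary, $P\neq0$ and (6) holds on $|z|\le r$.

**Step 3: winding numbers.** $Q=1/P$ is continuous and zero-free on $|z|\le r$, so its winding number on $|z|=r$ is $0$. On $|z|=r$, $|Q(0)-z/2|\ge\frac2M-\frac1M=\frac1M>\frac{256}{M^3}$, so by (6) $Q$ has the same winding number as $Q(0)-z/2$. That is $1$, since its zero $2Q(0)$ has modulus $2/M<r$. This contradiction proves $|P(0)|<17$.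

**Step 4: other centers.** For $|z_1|<\frac12$ apply this to $\zeta\mapsto f(z_1+\zeta/2)$, whose Schwarzian norm is at most $1$ by (4) and whose $P$ at $0$ is $\frac12P(z_1)$. $\square$

**Lemma 3.** For every $\sigma>0$ there is $c\in(0,1]$ such that $\omega(0)=0$ and $\|S_f\|_{\mathbb D}\le c$ imply $|\omega'(0)|+|\omega''(0)|<\sigma$.

**Step 1: a limit map with $S=0$.** If this fails for some $\sigma$, there are $f_n$ with $\|S_{f_n}\|_{\mathbb D}\to0$, $\|S_{f_n}\|_{\mathbb D}\le1$, $\omega_n(0)=0$ and $|\omega_n'(0)|+|\omega_n''(0)|\ge\sigma$. Multiplying $f_n$ by a constant does not change $S_{f_n}$ and multiplies $\omega_n$ by a unimodular constant, so we may take $h_n'(0)=1$; then $\rho_n(0)=0$. On $|z|<\frac12$, $|\nabla\rho_n|=2|P_n|\le68$ by Lemma 2, so $|\rho_n|\le34$. By the Schwarz lemma $|\omega_n|\le|z|\le\frac12$, so $|h_n'|^2=e^{\rho_n}/(1-|\omega_n|^2)$ lies between $e^{-34}$ and $\frac43e^{34}$. By Montel's theorem we may pass to locally uniform limits $h_n'\to H$, $\omega_n\to\omega$ on $|z|<\frac12$, with $H\ne0$ everywhere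 and $|\omega|\le|z|$. All derivatives converge, so $\rho=\log|H|^2+\log(1-|\omega|^2)$ satisfies $\rho_{zz}-\frac12\rho_z^2=\lim S_{f_n}=0$.

**Step 2: $S=0$ forces $\omega$ constant.** Form $k$ from the limit $\omega$, so $\rho_{z\bar z}=-k$. Differentiating $S=0$ in $\bar z$,
$$0=\rho_{zz\bar z}-\rho_z\rho_{z\bar z}=-k_z+\rho_zk=-e^{\rho}\,(ke^{-\rho})_z .$$
The function $ke^{-\rho}$ is real with vanishing $z$-derivative, so it is constant, and the constant is nonnegative. If it were positive, then $k>0$ everywhere and $\log k=\rho+\mathrm{const}$. But $\log k=\log|\omega'|^2-2\log(1-|\omega|^2)$ gives $(\log k)_{z\bar z}=2k$, whereas $\rho_{z\bar z}=-k$. So $3k=0$, a contradiction. Hence $k\equiv0$, $\omega'\equiv0$ and $\omega\equiv\omega(0)=0$. Then $\omega_n'(0)\to0$ and $\omega_n''(0)\to0$, contradicting the choice of $f_n$. $\square$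

**Lemma 4.** For each $\varepsilon>0$ there is $c(\varepsilon)\in(0,1]$, not depending on $d$, such that $\|S_f\|_{\mathbb D}\le c(\varepsilon)$ and $|\omega(0)|\le d<1$ imply $|S_{h+\eta g}(0)|\le\varepsilon$ for all $|\eta|\le R_d$.

**Step 1: move $\omega(0)$ to $0$ by an affine map.** Let $\epsilon_0=-\overline{\omega(0)}$, $e=|\epsilon_0|\le d$, and $f_0=f+\epsilon_0\bar f=h_0+\overline{g_0}$ with $h_0=h+\epsilon_0g$, $g_0=g+\overline{\epsilon_0}h$. Then $J_{f_0}=(1-e^2)J_f>0$, $S_{f_0}=S_f$ by (3), and the dilatation $\omega_0=(\omega+\overline{\epsilon_0})/(1+\epsilon_0\omega)$ vanishes at $0$.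

**Step 2: the new parameter is bounded by $2$, whatever $d$ is.** For $|\eta|\le R_d$ we have $|\overline{\epsilon_0}\eta|\le dR_d<1$. Put $\zeta=(\eta-\epsilon_0)/(1-\overline{\epsilon_0}\eta)$. Since
$$1+\zeta\overline{\epsilon_0}=\frac{1-e^2}{1-\overline{\epsilon_0}\eta},\qquad\epsilon_0+\zeta=\frac{(1-e^2)\,\eta}{1-\overline{\epsilon_0}\eta},$$
we get $h_0+\zeta g_0=\frac{1-e^2}{1-\overline{\epsilon_0}\eta}(h+\eta g)$. So $h_0+\zeta g_0$ and $h+\eta g$ have the same Schwarzian. For $|\eta|=R:=R_d$,
$$|\zeta|^2=1+\frac{(1-e^2)(R^2-1)}{|1-\overline{\epsilon_0}\eta|^2}\le1+\frac{(1-e^2)(R^2-1)}{(1-eR)^2}=\Big(\frac{R-e}{1-eR}\Big)^2\le\Big(\frac{R-d}{1-dR}\Big)^2=4 .$$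
The last inequality holds because $\frac{R-e}{1-eR}$ has $e$-derivative $\frac{R^2-1}{(1-eR)^2}>0$. The last equality holds because $R-d=\frac{2(1-d^2)}{1+2d}$ and $1-dR=\frac{1-d^2}{1+2d}$. By the maximum principle in $\eta$, $|\zeta|\le2$ for all $|\eta|\le R_d$. This is the reason for the choice of $R_d$.

**Step 3: compute at $0$.** From $(h_0+\zeta g_0)'=h_0'(1+\zeta\omega_0)$ we get $P_{h_0+\zeta g_0}=P_{h_0}+\frac{\zeta\omega_0'}{1+\zeta\omega_0}$. Since $\omega_0(0)=0$, the Schwarzian $P'-\frac12P^2$ at $0$ is
$$S_{h+\eta g}(0)=S_{h_0}+\zeta(\omega_0''-P_{h_0}\omega_0')-\tfrac32\zeta^2\omega_0'^2\ \Big|_{0}.$$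
By (2), $S_{h_0}(0)=S_{f_0}(0)=S_f(0)$, and $|P_{h_0}(0)|=|P_{f_0}(0)|<17$ by Lemma 2 if $\|S_f\|_{\mathbb D}\le c\le1$. So
$$|S_{h+\eta g}(0)|\le c+2|\omega_0''(0)|+34|\omega_0'(0)|+6|\omega_0'(0)|^2 .$$
By Lemma 3 applied to $f_0$ this is at most $\varepsilon$ if $c$ is small enough, depending only on $\varepsilon$. $\square$

## 7. Quasidisks through two given points; injectivity; the image is uniform

**Lemma 5.** There is $K_0=K_0(a,b)$ such that for $z_1\ne z_2$ in $D$ there is a bounded $K_0$-quasidisk $D_0$ with $\overline{D_0}\subset D$ and $z_1,z_2\in\partial D_0$.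

**Step 1: straighten a geodesic.** Let $\gamma:[0,L]\to D$ be a quasihyperbolic geodesic from $z_1$ to $z_2$, parametrized by arclength. Subarcs of geodesics are geodesics, so (F1) applies to each subarc and gives $|s-t|/a_1\le|\gamma(s)-\gamma(t)|\le|s-t|$; it also gives $d_D(\gamma(s))\ge\min(s,L-s)/b_1$. So $\gamma$ is bilipschitz, and by (F2) it extends from $[0,L]\subset\mathbb R$ to a $\Lambda$-bilipschitz homeomorphism $G$ of $\mathbb C$, $\Lambda=\Lambda(a_1)$. Replacing $G(z)$ by $G(\bar z)$, which agrees with it on $\mathbb R$, we may assume $G$ sense-preserving. It is then $\Lambda^2$-qc.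

**Step 2: thicken.** Let $\kappa=1/(2\Lambda b_1)$, where we may enlarge $\Lambda,b_1$ to be at least $1$, and
$$\Delta=\{x+iy:0<x<L,\ |y|<\kappa\min(x,L-x)\}.$$
This rhombus is similar to the one in Section 5, so it is a quasidisk with constant depending on $\kappa$, and $D_0=G(\Delta)$ is a bounded $K_0(a,b)$-quasidisk with $z_1=G(0)$, $z_2=G(L)$ on its boundary. For $x+iy\in\overline\Delta\setminus\{0,L\}$,
$$|G(x+iy)-\gamma(x)|\le\Lambda|y|\le\frac{\min(x,L-x)}{2b_1}<d_D(\gamma(x)),$$
so $\overline{D_0}\subset D$. $\square$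

**Choice of $c$.** Let $c_0=c_0(K_0)$ from (F3), $\varepsilon=c_0/32$, and $c:=c(\varepsilon)$ from Lemma 4. This depends only on $a,b$. From now on $f$ is harmonic and locally univalent in $D$ with $\|S_f\|_D\le c$ and $d=\sup|\omega|<1$.

**Proposition 6.** Let $D_0$ be as in Lemma 5. Then there is a $K_2$-qc homeomorphism of $\overline{\mathbb C}$, $K_2=9\frac{1+d}{1-d}$, which agrees with $f$ on $\overline{D_0}$. In particular $f(z_1)\ne f(z_2)$, so $f$ is injective in $D$.

**Step 1: the whole pencil is injective on $D_0$.** $D_0$ is simply connected, so $f=h+\bar g$ there. Let $|\eta|\le R_d$. Then $(h+\eta g)'=h'(1+\eta\omega)\ne0$ since $dR_d<1$. For $z\in D_0$ let $\delta=d_{D_0}(z)$. By (4), $\zeta\mapsto f(z+\delta\zeta)$ has Schwarzian norm at most $c$ in $\mathbb D$, so Lemma 4 gives $\delta^2|S_{h+\eta g}(z)|\le\varepsilon$. By Koebe $\lambda_{D_0}(z)\ge1/(4\delta)$. Therefore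
$$\|S_{h+\eta g}\|_{D_0}\le16\varepsilon=\frac{c_0}2, \tag{7}$$
and $h+\eta g$ is injective on $D_0$ by (F3).

**Step 2: factor $f$.** Lemma 1 with $R=R_d$, $\kappa=\frac{1+2d}{2+d}$, gives $f=G\circ h$ on $D_0$, where $G$ is qc on $\mathbb C$ with constant $\frac{1+\kappa}{1-\kappa}=\frac{3+3d}{1-d}=3\frac{1+d}{1-d}$. Put $G(\infty)=\infty$; then $G$ is qc on $\overline{\mathbb C}$. It remains to extend $h$.

**Step 3: $h$ has a $3$-qc extension $\hat h$ to $\overline{\mathbb C}$.** We connect $h$ to the identity through functions with Schwarzian $tS_h$. Fix $z_*\in D_0$ and let $u_t,v_t$ solve $w''+\frac t2S_hw=0$ in $D_0$ with $u_t(z_*)=0$, $u_t'(z_*)=1$, $v_t(z_*)=1$, $v_t'(z_*)=0$. The Wronskian $u_t'v_t-u_tv_t'$ is identically $1$, so $u_t,v_t$ have no common zeros and $\varphi_t=u_t/v_t$ is meromorphic and locally injective, with $S_{\varphi_t}=tS_h$. By (7) with $\eta=0$, $\|S_{\varphi_t}\|_{D_0}\le c_0$ for $|t|<2$, so $\varphi_t$ is injective by (F3). For fixed $z$, $u_t(z)$ and $v_t(z)$ are entire in $t$ (the equation is linear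 with a parameter entering holomorphically), so $t\mapsto\varphi_t(z)\in\overline{\mathbb C}$ is holomorphic. Finally $\varphi_0(z)=z-z_*$. So $\varphi_t\circ\varphi_0^{-1}$, $|t|<2$, is a holomorphic motion of $\varphi_0(D_0)$. By (F4) with $\varrho=2$, $t=1$, $\varphi_1\circ\varphi_0^{-1}$, and with it $\varphi_1$, extends to a qc map of $\overline{\mathbb C}$ with dilatation at most $\frac{1+1/2}{1-1/2}=3$. Since $S_h=S_{\varphi_1}$, $h$ is a Möbius transformation of $\varphi_1$, and so extends as well.

**Step 4: conclude.** $G\circ\hat h$ is $K_2$-qc on $\overline{\mathbb C}$ and equals $f$ on $D_0$. By continuity it equals $f$ on $\overline{D_0}\subset D$. As it is injective and $z_1\ne z_2$ are in $\overline{D_0}$, $f(z_1)\ne f(z_2)$. The points $z_1,z_2$ were arbitrary. $\square$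

Put $D'=f(D)$. Then $f:D\to D'$ is a $K$-qc diffeomorphism, $K=\frac{1+d}{1-d}$. For limiting arguments we use a form of uniformity with Lipschitz curves.

**Condition $U(a,b)$** for a domain $\Omega\subset\mathbb C$: any $z_1,z_2\in\Omega$ are the endpoints of a $1$-Lipschitz $\gamma:[0,\ell]\to\Omega$ with $\ell\le a|z_1-z_2|$ and $d_\Omega(\gamma(s))\ge\min(s,\ell-s)/b$ for all $s$. (If $z_1=z_2$ then $\ell=0$; if $\partial\Omega=\emptyset$, $d_\Omega=\infty$.) A uniform domain satisfies it, by arclength parametrization. We always take $a,b\ge1$.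

**Lemma 7.** $D'$ satisfies $U(a',b')$ with $a',b'$ depending only on $a,b,d$.

**Step 1: a quasidisk in the image.** Let $w_i=f(z_i)$, $i=1,2$, be distinct and $D_0$ as in Lemma 5. By Proposition 6, $D_0'=f(D_0)$ is a $K_0K_2$-quasidisk, $\overline{D_0'}=f(\overline{D_0})\subset D'$ is compact, and $w_1,w_2\in\partial D_0'$. By (F5), $D_0'$ satisfies $U(a',b')$ with $a',b'$ depending on $K_0K_2$.

**Step 2: pass to the boundary points.** Take $w_i^n\in D_0'$, $w_i^n\to w_i$, with curves $\gamma_n:[0,\ell_n]\to D_0'$ as in $U(a',b')$. The $\ell_n\le a'|w_1^n-w_2^n|$ are bounded. Extend each $\gamma_n$ by the constant $w_2^n$ to $[0,\sup\ell_n]$. By Arzelà–Ascoli, along a subsequence $\ell_n\to\ell$ and $\gamma_n\to\gamma$ uniformly. The restriction of $\gamma$ to $[0,\ell]$ is $1$-Lipschitz into $\overline{D_0'}\subset D'$, $\gamma(0)=w_1$, $\gamma(\ell)=\lim\gamma_n(\ell_n)=w_2$, $\ell\le a'|w_1-w_2|$, and in the limit $\operatorname{dist}(\gamma(s),\partial D_0')\ge\min(s,\ell-s)/b'$. Finally $d_{D'}(p)\ge\operatorname{dist}(p,\partial D_0')$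 for $p\in\overline{D_0'}$: trivially on $\partial D_0'$, and for $p\in D_0'$ because $B(p,\operatorname{dist}(p,\partial D_0'))\subset D_0'\subset D'$. $\square$

Enlarging constants, we assume that $D$ and $D'$ both satisfy $U(a,b)$, with new $a,b$ depending on the old ones and on $d$. From here on, constants may depend on these $a,b$ and on $d$ only; we call them the data.

## 8. The map $f$ is quasi-Möbius

We bound cross-ratios by comparing a Dirichlet integral from above in $D'$, with a logarithmic test function, and from below in $D$. The first lemma produces the continua, the second gives the lower bound.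

**Lemma 8.** If $\Omega$ satisfies $U(a,b)$, then $\Omega$ is $C$-LLC with $C=\max(1+2a,1+3b)$.

**Step 1: inside.** For $z_1,z_2\in\Omega\cap\overline B(x,r)$ the curve of $U(a,b)$ has $\ell\le2ar$, so it stays in $\overline B(x,(1+2a)r)$.

**Step 2: outside.** Let $z_1,z_2\in\Omega\setminus B(x,r)$ with curve $\gamma$. If $\gamma$ misses $\overline B(x,r/C)$ we are done. If $\gamma(s)\in\overline B(x,r/C)$, then $s\ge|\gamma(s)-z_1|\ge r(1-\frac1C)$ and likewise $\ell-s\ge r(1-\frac1C)$. So $d_\Omega(\gamma(s))\ge\frac{r(C-1)}{Cb}\ge\frac{3r}C$. Points of $\overline B(x,r/C)$ are within $2r/C$ of $\gamma(s)$, so $\overline B(x,r/C)\subset\Omega$. Replace the part of $\gamma$ between its first and last visit to $\overline B(x,r/C)$, which are on the circle, by an arc of $\partial B(x,r/C)$. $\square$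

**Lemma 9.** Let $\Omega$ satisfy $U(a,b)$ and $t\ge1$. There is $m_0=m_0(a,b,t)>0$, non-increasing in $t$, such that if $E,F\subset\Omega$ are continua with $\min(\operatorname{diam}E,\operatorname{diam}F)>0$ and $\operatorname{dist}(E,F)\le t\min(\operatorname{diam}E,\operatorname{diam}F)$, and $u:\Omega\to\mathbb R$ is locally Lipschitz with $u=0$ on $E$, $u=1$ on $F$, then $\int_\Omega|\nabla u|^2\ge m_0$.

**Step 1: two comparable pieces and a central point.** Let $R=\min(\operatorname{diam}E,\operatorname{diam}F)$ and $e\in E$, $e^*\in F$ with $|e-e^*|\le tR$. A compact set in an open disk of radius $R/2$ has diameter less than $R$, so $E\not\subset B(e,R/2)$. By connectedness $E$ meets every circle $|z-e|=s$, $0<s\le R/2$; similarly $F$ meets every circle $|z-e^*|=s$. Let $E_1=E\cap\overline B(e,R/2)$, $F_1=F\cap\overline B(e^*,R/2)$. Take $e_1\in E$ with $|e_1-e|=R/2$, let $\gamma$ be the curve of $U(a,b)$ for $e,e_1$, and $z_0=\gamma(\ell/2)$. As $R/2\le\ell\le aR/2$, we have $d_\Omega(z_0)\ge R/(4b)$ and $|z_0-e|\le aR/2$.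

**Step 2: curves to $z_0$ that leave the boundary linearly.** For $x\in E_1\cup F_1$, $|x-z_0|\le(1+t+a)R$. So the curve $\gamma_x$ of $U(a,b)$ from $x$ to $z_0$ has $\ell\le AR$, $A=a(1+t+a)$. Extend it by the constant $z_0$ to $[0,AR]$. With $c_1=1/(8b^2A)$ we claim
$$d_\Omega(\gamma_x(s))\ge c_1s\qquad(0\le s\le AR). \tag{8}$$
Note that $c_1s\le R/(8b^2)$.

* If $s\le\ell/2$, then $d_\Omega(\gamma_x(s))\ge s/b\ge c_1s$.
* If $s\ge\ell/2$ and $|\gamma_x(s)-z_0|\le d_\Omega(z_0)/2$, then $d_\Omega(\gamma_x(s))\ge d_\Omega(z_0)/2\ge R/(8b)\ge c_1s$.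
* Otherwise $\ell/2\le s<\ell$ and $\ell-s\ge|\gamma_x(s)-z_0|\ge d_\Omega(z_0)/2\ge R/(8b)$, so $d_\Omega(\gamma_x(s))\ge(\ell-s)/b\ge R/(8b^2)\ge c_1s$.

**Step 3: a chain of disks from $z_0$ to $x$.** Let $q=1-c_1/8\ge\frac12$, $s_i=ARq^i$, $B_i=B(\gamma_x(s_i),c_1s_i/2)$, $i\ge0$. By (8), $\overline{B_i}\subset\Omega$; also $B_i\subset B(x,2s_i)$, and $B_0=B(z_0,c_1AR/2)$ is the same disk for all $x$. Let $B_i^*=B(\gamma_x(s_{i+1}),c_1s_i/4)$. It lies in $B_{i+1}$ because $qc_1s_i/2\ge c_1s_i/4$. It lies in $B_i$ because $|\gamma_x(s_i)-\gamma_x(s_{i+1})|\le s_i(1-q)=c_1s_i/8$. Write $u_B$ for the mean of $u$ over $B$. For $B=B_i$ or $B_{i+1}$, of radius $\varrho\le c_1s_i/2$, the Cauchy–Schwarz and Poincaré inequalities give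
$$|u_B-u_{B_i^*}|\le\frac1{|B_i^*|}\int_B|u-u_B|\le\frac{|B|^{1/2}}{|B_i^*|}\Big(\int_B|u-u_B|^2\Big)^{1/2}\le C_4\Big(\int_B|\nabla u|^2\Big)^{1/2},$$
with $C_4$ absolute, since $\varrho|B|^{1/2}/|B_i^*|\le4/\sqrt\pi$. As $u_{B_i}\to u(x)$, summing over $i$ yields
$$|u(x)-u_{B_0}|\le2C_4\sum_{i\ge0}\Big(\int_{B_i}|\nabla u|^2\Big)^{1/2}. \tag{9}$$

**Step 4: a covering argument.** If $u_{B_0}\ge\frac12$, the left side of (9) is at least $\frac12$ for all $x\in E_1$; otherwise it is for all $x\in F_1$. Say the former; the latter is identical with $e^*$ in place of $e$. Put $c_6=(1-q^{1/2})/(4C_4)$. If $(\int_{B_i}|\nabla u|^2)^{1/2}<c_6q^{i/2}$ for all $i$, the right side of (9) would be less than $2C_4c_6/(1-q^{1/2})=\frac12$. So some $i=i(x)$ satisfies the opposite inequality, that is $\int_{B_i}|\nabla u|^2\ge c_6^2q^i=c_6^2s_i/(AR)$. With $\rho_x=2s_i$,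
$$\rho_x\le2ARc_6^{-2}\int_{\Omega\cap B(x,\rho_x)}|\nabla u|^2\qquad(x\in E_1).$$
By the $5r$-covering lemma there are disjoint disks $B(x_j,\rho_j)$ among these with $E_1\subset\bigcup B(x_j,5\rho_j)$. The $1$-Lipschitz function $z\mapsto|z-e|$ maps $E_1$ onto a set containing $(0,R/2]$, so
$$\frac R2\le\sum_j10\rho_j\le20ARc_6^{-2}\int_\Omega|\nabla u|^2 .$$
Thus $m_0=c_6^2/(40A)$ works. When $t$ grows, $A$ and $q$ grow and $c_6$ decreases, so $m_0$ is non-increasing in $t$. $\square$

**Proposition 10.** $f:D\to D'$ is $\eta$-quasi-Möbius, with $\eta$ depending only on the data.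

Let $p,q,r,s\in D$ be distinct, with images $p',q',r',s'$, and let $\tau\le T$, $T\ge1$. We bound $\tau'$. Exchanging $p\leftrightarrow q$ and $r\leftrightarrow s$ does not change $\tau$ or $\tau'$, so we may assume $l:=|p'-r'|\le|q'-s'|$. Let $m\le M$ be the minimum and maximum of $|p'-q'|,|p'-s'|$.

**Step 1: if $\tau'\ge4$ then $m\ge\sqrt{\tau'}\,l/6$.** So a large $\tau'$ means that $p',r'$ are close together compared with their distance to $q',s'$. We have
$$\tau'l|q'-s'|=|p'-q'||r'-s'|\le|p'-q'|\,(|p'-s'|+l). \tag{10}$$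
Suppose $M\ge2m$. Then $|q'-s'|\ge M-m\ge M/2$ and $l\le|q'-s'|\le M+m\le2M$. If $|p'-q'|=m$ and $|p'-s'|=M$, (10) gives $\tau'lM/2\le m(M+l)\le3mM$, so $m\ge\tau'l/6\ge\sqrt{\tau'}l/6$. If $|p'-q'|=M$, $|p'-s'|=m$, (10) gives $\tau'lM/2\le M(m+l)$, so $m\ge(\tau'/2-1)l\ge\tau'l/4$. Suppose $M<2m$. As $|q'-s'|\ge l$, (10) gives $\tau'l^2\le2m(2m+l)$. If $m<\sqrt{\tau'}l/4$, the right side is less than $(\tau'/4+\sqrt{\tau'}/2)l^2\le\tau'l^2/2$ (as $\sqrt{\tau'}\ge2$), a contradiction. So $m\ge\sqrt{\tau'}l/4$.

**Step 2: a test function with small energy.** Let $\tau'\ge4$ and let $C$ be as in Lemma 8. Join $p',r'$ by a path $E'\subset D'\cap\overline B(p',Cl)$, and $q',s'$ by a path $F'\subset D'\setminus B(p',m/C)$. If $m\le C^2l$, then $\tau'\le36C^4$ by Step 1. Otherwise let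
$$v(w)=\min\Big\{1,\max\Big\{0,\frac{\log(|w-p'|/Cl)}{\log(m/C^2l)}\Big\}\Big\}.$$
Then $v=0$ on $E'$, $v=1$ on $F'$, and integration in polar coordinates over $Cl<|w-p'|<m/C$ gives $\int_{\mathbb C}|\nabla v|^2=2\pi/\log(m/C^2l)$. The function $u=v\circ f$ is locally Lipschitz in $D$, and $|\nabla u|^2\le(|\nabla v|^2\circ f)\,|Df|^2\le K(|\nabla v|^2\circ f)\,J_f$, so $\int_D|\nabla u|^2\le K\int_{D'}|\nabla v|^2$. Also $u=0$ on $E=f^{-1}(E')\ni p,r$ and $u=1$ on $F=f^{-1}(F')\ni q,s$.

**Step 3: $E$ and $F$ are relatively close.** We show $\delta:=\operatorname{dist}(E,F)\le3T\min(\operatorname{diam}E,\operatorname{diam}F)$. If not, say $|p-r|\le\operatorname{diam}E<\delta/(3T)$; the case of $F$ is symmetric. Since $|p-q|,|r-s|\ge\delta>|p-r|$, $|q-s|\le|q-p|+|p-r|+|r-s|\le3\max(|p-q|,|r-s|)$. Then, using $\tau\le T$,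
$$|p-q||r-s|\le T|p-r||q-s|<\delta\max(|p-q|,|r-s|)\le|p-q||r-s| ,$$
a contradiction.

**Step 4: bound for $\tau'$.** Lemma 9 gives $m_0(3T)\le2\pi K/\log(m/C^2l)$, so $m/l\le C^2e^{2\pi K/m_0(3T)}$, and $\tau'\le36(m/l)^2$ by Step 1. In all cases
$$\tau\le T\ \Rightarrow\ \tau'\le H(T):=36C^4e^{4\pi K/m_0(3T)}\qquad(T\ge1), \tag{11}$$
and $H$ is non-decreasing and depends only on the data.

**Step 5: small cross-ratios.** The same holds for $f^{-1}$, since $D$ and $D'$ both satisfy $U(a,b)$ and $f^{-1}$ is a $K$-qc diffeomorphism. Apply it after exchanging $q$ and $r$, which inverts the cross-ratios: $1/\tau'\le T$ implies $1/\tau\le H(T)$. In other words, $\tau<1/H(T)$ implies $\tau'<1/T$. Together with (11), $\tau'\le\sigma(\tau)$ with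
$$\sigma(t)=\min\big\{H(\max(1,t)),\ \inf\{1/T:T\ge1,\ H(T)<1/t\}\big\}\qquad(\inf\emptyset=\infty).$$
$\sigma$ is finite and non-decreasing, and $\sigma(t)\le1/T$ once $t<1/H(T)$, so $\sigma(t)\to0$ as $t\to0$. Put $\eta(0)=0$ and $\eta(t)=t+\frac1t\int_t^{2t}\sigma(s)\,ds=t+\int_1^2\sigma(tx)\,dx$ for $t>0$. The first form shows continuity, the second strict monotonicity and $\eta\ge\sigma$. Since $\sigma(2t)\to0$, $\eta(t)\to0$ as $t\to0$. So $\eta$ is an increasing homeomorphism of $[0,\infty)$ with $\eta(1)\ge1$. $\square$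

## 9. Each complementary component is a point or a closed quasidisk

**Lemma 11.** Each component of $\overline{\mathbb C}\setminus D$, and of $\overline{\mathbb C}\setminus D'$, is a point or a closed $K_3$-quasidisk, with $K_3$ depending only on the data.

Let $B$ be a non-degenerate component of $\overline{\mathbb C}\setminus D$ and $G=\overline{\mathbb C}\setminus B$, an open set containing $D$.

**Step 1: $G$ is a simply connected domain.** Suppose a component $V$ of $G$ does not meet $D$. Then $\emptyset\ne\partial V\subset B$, so $V\cup B=\overline V\cup B$ is a connected subset of $\overline{\mathbb C}\setminus D$. As $B$ is a component, $V\subset B$, which is absurd. So every component of $G$ meets the connected set $D\subset G$, and $G$ is connected. It is simply connected since its complement $B$ is connected.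

**Step 2: $G$ is $C$-LLC with $C$ from Lemma 8.** Let $z_1,z_2\in G\cap\overline B(x,r)$ (respectively $z_1,z_2\in G\setminus B(x,r)$), and let $\sigma$ be a path from $z_1$ to $z_2$ in $\overline B(x,r)$ (respectively in $\overline{\mathbb C}\setminus B(x,r)$). If $\sigma\cap B=\emptyset$, $\sigma$ joins them in $G$. Otherwise the part of $\sigma$ from $z_1$ to its first point in $B$ meets $D$: if not, it would be a connected subset of $\overline{\mathbb C}\setminus D$ meeting $B$, hence contained in $B\not\ni z_1$. So $z_1$ is joined along $\sigma$ within $G$ to some $\zeta_1\in D\cap\sigma$. Likewise, from the other end, $z_2$ is joined to some $\zeta_2\in D\cap\sigma$. Join $\zeta_1,\zeta_2$ in $D\subset G$ by Lemma 8.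

**Step 3: conclude.** By (F6), $G=\alpha(\mathbb D)$ for a $K_3$-qc homeomorphism $\alpha$ of $\overline{\mathbb C}$, so $B=\alpha(\overline{\mathbb C}\setminus\mathbb D)$. Precomposing with $z\mapsto1/z$ shows that $B$ is a closed $K_3$-quasidisk. Only $U(a,b)$ was used, so the same proof applies to $D'$. $\square$

## 10. Filling the complementary components

**Step 1: normalize so that $\infty$ is an interior point.** This turns cross-ratio control into quasisymmetry. Choose distinct $p_1,p_2,p_3\in D$ and Möbius maps $M,M'$ taking $(p_1,p_2,p_3)$ and $(f(p_1),f(p_2),f(p_3))$ to $(0,1,\infty)$. Let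
$$X=M(D),\quad X'=M'(D'),\quad\varphi=M'\circ f\circ M^{-1},\quad X_0=X\setminus\{\infty\},\quad X_0'=X'\setminus\{\infty\}.$$
Then $\varphi$ fixes $0,1,\infty$ and is $\eta$-quasi-Möbius, as Möbius maps preserve $\tau$. From $1/\tau'\le\eta(1/\tau)$ its inverse is quasi-Möbius with $t\mapsto1/\eta^{-1}(1/t)$. Since $\tau(p,q,r,\infty)=|p-q|/|p-r|$, taking $s=\infty$ shows that $\varphi:X_0\to X_0'$ is $\eta$-qs, and that $\varphi^{-1}$ is qs as well.

**Step 2: extend $\varphi$ to the closures.** Let $p\ne q$ be in $X_0\cap B(0,\rho)$, $\rho>1$. Quasisymmetry with center $0$, comparing with $1$, gives $|\varphi(p)|\le\eta(\rho)$ (trivially if $p\in\{0,1\}$). Choose $r\in\{0,1\}$ with $|p-r|\ge\frac12$. Then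
$$|\varphi(p)-\varphi(q)|\le\eta(2|p-q|)\,|\varphi(p)-\varphi(r)|\le\eta(2|p-q|)\,(1+\eta(\rho)),$$
also if $q=r$, since then $\eta(2|p-q|)\ge\eta(1)\ge1$. So $\varphi$ maps bounded sets to bounded sets and is uniformly continuous on them; likewise $\varphi^{-1}$. Let $A,A'$ be the closures of $X_0,X_0'$ in $\mathbb C$. Then $\varphi,\varphi^{-1}$ extend continuously to $A,A'$, and the extensions are inverse to each other by density. So $\varphi:A\to A'$ is a homeomorphism with $\varphi(X_0)=X_0'$. Since $\infty$ is interior to $X$, $A\setminus X_0=\partial X$, and similarly for $X'$, so $\varphi(\partial X)=\partial X'$. Also $\varphi(z)\to\infty$ as $z\to\infty$. By continuity of $\eta$ the inequalities pass to the limit: $\varphi$ is $\eta$-qs and $\eta$-quasi-Möbius on $A$. Lemma 11 holds for $X,X'$, because quasidisk constants are Möbius invariant; their complementary components are now compact subsets of $\mathbb C$.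

**Step 3: match the components.** Let $B$ be a component of $\overline{\mathbb C}\setminus X$. Then $\partial B\subset\partial X$: a disk about a point of $\partial B$ missing $X$ would lie in $B$. So point components lie in $\partial X$, $\mathbb C=A\cup\bigcup B$ over the non-degenerate $B$, and $A\cap B=\partial B$, since $\operatorname{int}B$ is open and misses $X$. Let $B$ be non-degenerate. The Jordan curve $\varphi(\partial B)\subset\partial X'$ is connected, so it lies in one component $B'$ of $\overline{\mathbb C}\setminus X'$. This $B'$ is not a point, so it is a closed quasidisk. As $\operatorname{int}B'\cap A'=\emptyset$, $\varphi(\partial B)\subset\partial B'$, and since a Jordan curve contained in a Jordan curve equals it, $\varphi(\partial B)=\partial B'$. By the same argument for $\varphi^{-1}$, $B\mapsto B'$ is a bijection between the non-degenerate components.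

**Step 4: a quasi-Möbius filling $\Phi_B:B\to B'$.** Let $\alpha,\alpha'$ be $K_3$-qc homeomorphisms of $\overline{\mathbb C}$ with $\alpha(\overline{\mathbb D})=B$, $\alpha'(\overline{\mathbb D})=B'$. By (F8), $g_0=\alpha'^{-1}\circ\varphi\circ\alpha|_{S^1}$ is a $\theta_1$-quasi-Möbius self-homeomorphism of the circle $S^1$, $\theta_1$ depending only on the data. Choose Möbius maps $\mu,\nu$ of $\mathbb D$ onto the upper half-plane such that $g=\nu\circ g_0\circ\mu^{-1}$ fixes $\infty$. Then $g$ is a monotone homeomorphism of $\mathbb R$. Since $\tau(x,x+t,x-t,\infty)=1$,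
$$|g(x+t)-g(x)|\le\theta_1(1)\,|g(x-t)-g(x)|\qquad(x\in\mathbb R,\ t\ne0).$$
Using $t$ and $-t$, the hypothesis of (F7) holds with $M=\theta_1(1)$ for $g$ if it is increasing, and for $-g$ otherwise; in the second case compose the extension with the reflection $z\mapsto-\bar z$. So $g_0$ extends to a homeomorphism $\beta$ of $\overline{\mathbb D}$ which is, up to orientation, $K(\theta_1(1))$-qc in $\mathbb D$. Extend $\beta$ to $\overline{\mathbb C}$ by reflection in $S^1$. It is, up to orientation, qc in $\overline{\mathbb C}$ with the same constant, since circles are removable. Hence it is quasi-Möbius by (F8), because composing with complex conjugation does not change $\tau$. Then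
$$\Phi_B=\alpha'\circ\beta\circ\alpha^{-1}:B\to B'$$
is a homeomorphism with $\Phi_B=\varphi$ on $\partial B$, and it is $\theta_2$-quasi-Möbius with $\theta_2$ depending only on the data.

**Lemma 12.** $\Phi_B$ is $\theta_3$-qs on $B$, with $\theta_3$ depending only on the data.

**Step 1: three well-spread boundary points.** Let $\delta=\operatorname{diam}B$, $\delta'=\operatorname{diam}B'$; diameters of compact sets are attained at boundary points. Choose $u_1,u_2\in\partial B$ with $|u_1-u_2|=\delta$ and, by connectedness of $\partial B$, $u_3\in\partial B$ with $|u_3-u_1|=\delta/2$. All mutual distances are at least $\delta/2$. Primes denote images. By quasisymmetry of $\varphi$ on $\partial B$, for $v\in\partial B$ we have $|v'-u_1'|\le\eta(2)|u_k'-u_1'|$ ($k=2,3$) and $|v'-u_2'|\le\eta(2)|u_3'-u_2'|$. For fixed $i$ the supremum of $|v'-u_i'|$ over $v\in\partial B$ is at least $\delta'/2$. So all mutual distances satisfy $|u_i'-u_k'|\ge\delta'/N$, where $N=2\eta(2)\ge2$.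

**Step 2: use one of them as fourth point.** Let $p,q,r\in B$ be distinct. As the $u_i$ are at mutual distance at least $\delta/2\ge\delta/N$, at most one has $|q-u_i|<\delta/(2N)$; and at most one has $|r'-u_i'|<\delta'/(2N)$. So some $y=u_i$ has $|q-y|\ge\delta/(2N)$ and $|r'-y'|\ge\delta'/(2N)$. In particular $y\ne q,r$. If $y\ne p$,
$$\frac{|p'-q'|}{|p'-r'|}=\tau'(p,q,r,y)\,\frac{|q'-y'|}{|r'-y'|}\le2N\,\theta_2\Big(\frac{|p-q|}{|p-r|}\cdot\frac{|r-y|}{|q-y|}\Big)\le2N\,\theta_2\Big(2N\frac{|p-q|}{|p-r|}\Big).$$
If $y=p$, then $\frac{|p'-q'|}{|p'-r'|}\le2N$ and $\frac{|p-q|}{|p-r|}\ge\frac1{2N}$, so the same bound holds as $\theta_2(1)\ge1$. Take $\theta_3(t)=2N\theta_2(2Nt)$. $\square$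

Enlarging $\eta$, we assume that $\varphi$ on $A$ and all the $\Phi_B$ are $\eta$-qs.

**Definition of $F$.** $F=\varphi$ on $A$, $F=\Phi_B$ on each non-degenerate $B$, and $F(\infty)=\infty$. By Steps 2–4 this is a well-defined bijection of $\overline{\mathbb C}$.

At points of $\partial X$, infinitely many components may accumulate. The next lemma shows that $F$ sends small circles about such points to rounded curves.

**Lemma 13.** There are $c_7,C_7>0$ depending only on $\eta$ such that for $x\in\partial X$, $r>0$ there is $m(r)=m(r,x)>0$ with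
$$c_7m(r)\le|F(y)-F(x)|\le C_7m(r)\quad\text{whenever }|y-x|=r,\qquad\text{and }m(r)\to0\text{ as }r\to0 .$$

**Step 1: the reference value.** $X_0$ is connected, unbounded and has $x$ in its closure, so there is $w\in X_0$ with $|w-x|=r$. Let $m(r)=|F(w)-F(x)|$. It tends to $0$ as $r\to0$ because $\varphi$ is continuous on $A$. Coincidences of points below are covered by the remark that the qs inequality is trivial for $q=r$. We also use that for a point $x_0$ the maximum of $|\cdot-x_0|$ on a compact set $B$ is attained on $\partial B$.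

**Step 2: $y\in A$.** Quasisymmetry of $\varphi$ with center $x$ gives $\eta(1)^{-1}m(r)\le|F(y)-F(x)|\le\eta(1)m(r)$.

**Step 3: $y\in\operatorname{int}B$ and $x\in B$.** Then $x\in\partial B$. The maximum of $|\cdot-x|$ on $B$ is at least $r$ and is attained on the connected set $\partial B\ni x$, so there is $v\in\partial B$ with $|v-x|=r$. Quasisymmetry of $\Phi_B$ with center $x$ compares $|F(y)-F(x)|$ with $|F(v)-F(x)|$ up to the factor $\eta(1)$, and Step 2 applies to $v$.

**Step 4: $y\in\operatorname{int}B$ and $x\notin B$, upper bound.** Take $y_1\in[x,y]\cap\partial B$ and $y_2\in\partial B$ with $|y_2-y_1|=\frac12\min(\operatorname{diam}B,r)$, which exists as $\partial B$ is connected and contains a point at distance at least $\frac12\operatorname{diam}B$ from $y_1$. Since $|y-y_1|\le\min(\operatorname{diam}B,r)$, quasisymmetry of $\Phi_B$ gives $|F(y)-F(y_1)|\le\eta(2)|F(y_2)-F(y_1)|$. As $|y_1-x|,|y_2-x|\le2r$ and $y_1,y_2\in A$, quasisymmetry of $\varphi$ gives $|F(y_i)-F(x)|\le\eta(2)m(r)$. Hence $|F(y)-F(x)|\le(1+2\eta(2))\,\eta(2)\,m(r)$.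

**Step 5: $y\in\operatorname{int}B$ and $x\notin B$, lower bound.** We have $F(y)\in\operatorname{int}B'$. Also $F(x)\notin B'$, since $F(x)\in A'$, $A'\cap B'=\partial B'=\varphi(\partial B)$ and $x\notin\partial B$. So the segment $[F(x),F(y)]$ contains a point $F(u)\in\partial B'$, $u\in\partial B$, and both $|F(u)-F(x)|$ and $|F(u)-F(y)|$ are at most $|F(y)-F(x)|$.

If $|u-x|\ge r/2$, quasisymmetry of $\varphi$ with center $x$ gives $m(r)\le\eta(2)|F(u)-F(x)|\le\eta(2)|F(y)-F(x)|$.

If $|u-x|<r/2$, then $|u-y|>r/2$. The maximum of $|\cdot-u|$ on $B$ exceeds $r/2$ and is attained on the connected set $\partial B\ni u$, so there is $v\in\partial B$ with $|v-u|=r/2$. Quasisymmetry of $\Phi_B$ with center $u$ gives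
$$|F(v)-F(u)|\le\eta(1)|F(y)-F(u)|\le\eta(1)|F(y)-F(x)| .$$
The points $x\notin B$ and $w\in X$ differ from $u,v\in\partial B$, and $|x-u|\le|v-u|$, $|w-u|\le\frac32r=3|v-u|$. So quasisymmetry of $\varphi$ on $A$ with center $u$ gives $|F(x)-F(u)|\le\eta(1)|F(v)-F(u)|$ and $|F(w)-F(u)|\le\eta(3)|F(v)-F(u)|$. Adding, $m(r)\le2\eta(3)\eta(1)|F(y)-F(x)|$. $\square$

**End of the proof of Theorem A.** $F$ is continuous on the open set $X$ (including $\infty$) and on the interiors of the $B$'s, and at points of $\partial X$ by Lemma 13. A continuous bijection of $\overline{\mathbb C}$ is a homeomorphism, and $F(\mathbb C)=\mathbb C$. Its linear dilatation is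

* at most $K$ at points of $X_0$, where $F=\varphi$ is a $K$-qc diffeomorphism;
* at most $\eta(1)$ at points of $\operatorname{int}B$;
* at most $C_7/c_7$ at points of $\partial X$.

So it is bounded on $\mathbb C$ by a constant depending only on the data. $F$ is sense-preserving because it is so on $X$. By (F9), $F$ is $K^*$-qc in $\mathbb C$, hence in $\overline{\mathbb C}$ because isolated points are removable, and $K^*=K^*(a,b,d)$. Therefore $M'^{-1}\circ F\circ M$ is a $K^*$-qc homeomorphism of $\overline{\mathbb C}$ which equals $f$ on $D$. Injectivity of $f$ was shown in Proposition 6, and $c$ was chosen depending only on $a,b$. $\blacksquare$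

## 11. The bound on the dilatation is necessary, uniformity is not

**Proof of Addendum B (i).** If the sense-preserving $f$ is the restriction of a $K^*$-qc map, then $|f_{\bar z}|\le\frac{K^*-1}{K^*+1}|f_z|$ a.e. in $D$, hence everywhere, since $f$ is smooth. So $\sup_D|\omega|\le\frac{K^*-1}{K^*+1}<1$. Together with Theorem A this gives the equivalence. $\blacksquare$

**Proof of Addendum B (ii).** Let $E=\{m+in:m\in\mathbb Z,\ n=0,1,2,\dots\}$ and $D=\mathbb C\setminus E$. The lattice covers only a half-plane: deep in the upper half the boundary is everywhere close, which destroys uniformity, while the lower half is free and will kill the Schwarzian.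

**Step 1: $D$ is not uniform.** Let $z_1=\frac12+i(N^2+\frac12)$, $z_2=z_1+N$. An arc joining them of length at most $aN$ stays, for large $N$, in $\{\operatorname{Im}z>1\}$, where $d_D<1$. At its midpoint both halves have length at least $N/2$, so $N/2\le b$, impossible for large $N$.

**Step 2: reduce to a holomorphic function.** Let $f$ be locally univalent and harmonic in $D$, $\|S_f\|_D=c<\infty$ (in this proof $c$ denotes this norm), $\sup|\omega|<1$. The function $\omega$ is holomorphic and bounded in $D$. The points of $E$ are removable, so $\omega\equiv\omega_0$ by Liouville, $|\omega_0|<1$. As in Section 3, $\phi=f-\overline{\omega_0}\,\bar f$ is holomorphic in $D$, $J_\phi=(1-|\omega_0|^2)J_f\ne0$, $S_\phi=S_f$, and (5) holds.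

**Step 3: $S_\phi$ is holomorphic at each $e\in E$.** With $\zeta=z-e$, comparison with the punctured disk $0<|\zeta|<1$ in $D$ gives $\lambda_D\le\big(2|\zeta|\log\frac1{|\zeta|}\big)^{-1}$. So $|\zeta^2S_\phi|\le c/(4\log^2\frac1{|\zeta|})\to0$, and $S_\phi$ has at most a simple pole at $e$, with residue $\varrho$ say. The equation $w''+\frac12S_\phi w=0$ has exponents $0,1$ at $\zeta=0$, and solutions
$$w_1=\zeta+\cdots\ \text{ holomorphic},\qquad w_2=1+\cdots+\kappa\,w_1\log\zeta ,$$
where the dots after $1$ are a convergent power series with zero constant term. In the equation for $w_2$ the terms with $\log\zeta$ cancel. The remaining terms from $\kappa w_1\log\zeta$ in $w_2''$ are $\kappa(2w_1'/\zeta-w_1/\zeta^2)$, with $\zeta^{-1}$-coefficient $2\kappa-\kappa=\kappa$, and $\frac12S_\phi w_2$ contributes $\varrho/2$. So $\kappa=-\varrho/2$. Locally $\phi$ is a Möbius transformation of $w_2/w_1$, and continuation once around $0$ changes $w_2/w_1$ to $w_2/w_1+2\pi i\kappa$. Since $\phi$ is single-valued, $\kappa=0$. Hence $\varrho=0$.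

**Step 4: $S_\phi\equiv0$.** Thus $S_\phi$ is entire. Since $\lambda_D(z)\le1/\operatorname{dist}(z,E)$, $|S_\phi(z)|\le c\operatorname{dist}(z,E)^{-2}\le16c$ where $\operatorname{dist}(z,E)\ge\frac14$. By the maximum principle on the disks $B(e,\frac14)$, $|S_\phi|\le16c$ on $\mathbb C$, so $S_\phi$ is constant. As $|S_\phi(-iy)|\le c/y^2\to0$ for $y\to+\infty$, the constant is $0$.

**Step 5: extend.** Therefore $\phi$ is a Möbius map. By (5), $f=\frac{\phi+\overline{\omega_0}\,\overline\phi}{1-|\omega_0|^2}$ is the composition of a Möbius map and the real-linear map $w\mapsto(w+\overline{\omega_0}\bar w)/(1-|\omega_0|^2)$, which is qc on $\overline{\mathbb C}$. So $f$ has a qc extension. $\blacksquare$
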